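# Extending an isotopy of a plane compactum over small crosscuts

## 1. Isotopies, complementary domains, crosscuts and bridges

Everything takes place in the complex plane $\mathbb C$. A compactum is a compact set, a continuum is a nonempty connected compactum, and a clopen subset of a space is one that is both closed and open in it.

**Isotopy.** An isotopy of $X\subset\mathbb C$ is a homotopy $h:X\times[0,1]\to\mathbb C$ such that each $h^t:X\to\mathbb C$, $h^t(x)=h(x,t)$, is an embedding, that is, a homeomorphism of $X$ onto $h^t(X)$. It starts at the identity if $h^0=\mathrm{id}_X$. If $X$ is compact, it is enough that $h$ is continuous and each $h^t$ is injective. We write $X^t=h^t(X)$.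

*Example.* $X=\{0,1\}$, $h^t(0)=0$, $h^t(1)=(1+t)e^{i\pi t}$. The point $1$ walks around $0$ and away from it, and never hits it.

**Extension.** Let $Y\supseteq X$. An isotopy $H$ of $Y$ extends $h$ if $H|_{X\times[0,1]}=h$. In these notes all extensions are required to start at the identity: $H^0=\mathrm{id}_Y$.

*Example.* The isotopy above extends to the plane by $H^t(z)=(1+t)e^{i\pi t}z$.

**Complementary domain.** A complementary domain of a compactum $X$ is a component of $\mathbb C\setminus X$.

*Example.* The unit circle has two complementary domains, the open unit disc and $\{|z|>1\}$. A finite set has one.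

**Crosscut.** A crosscut of a complementary domain $U$ is an open arc $Q\subset U$ whose closure $\overline Q$ is an arc with two distinct endpoints in $\partial U\subset X$.

*Example.* For $X$ the unit circle, the open segment $(-1,1)$ is a crosscut of the disc. The open segment $(0,1)$ is not, since its endpoint $0$ is not in $X$.

**The distance $d(A)$ and bridges.** Let $X$ be a compactum and $A\subset X$ clopen with $\emptyset\neq A\neq X$. Both $A$ and $X\setminus A$ are compact, so
$$d(A)=\mathrm{dist}(A,X\setminus A)>0$$
is attained. A bridge for $A$ is an open segment $Q=(a,b)$ with $a\in A$, $b\in X\setminus A$, $|a-b|=d(A)$.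

*Example.* Let $X=\{0,1,3\}$. For $A=\{0\}$ we have $d(A)=1$ and the only bridge is $(0,1)$; for $A=\{0,1\}$ we have $d(A)=2$ and the only bridge is $(1,3)$. Bridges need not be unique: for $X=\{-1,0,1\}$ and $A=\{0\}$ both $(-1,0)$ and $(0,1)$ are bridges.

A bridge misses $X$: a point of $X$ in $(a,b)$ would be at distance less than $d(A)$ both from a point of $A$ and from a point of $X\setminus A$, and it belongs to one of these two sets. Hence a bridge, being connected, lies in one complementary domain; its endpoints are in $X$ and in the closure of that domain. So a bridge is a crosscut, of diameter $d(A)$.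

## 2. Extension to the plane versus small crosscuts that stay small

Let an isotopy $h$ of a plane compactum $X$, starting at the identity, be given. When does the motion of $X$ drag the whole plane along? There is an obvious necessary condition. If the whole plane moves continuously, then a very short arc attached to $X$ at both ends is carried along and stays short for all times. The question is whether this is all that is needed: if each short crosscut, taken by itself, can be carried along with $X$ so that it stays short, must the isotopy extend to the plane? This was posed as a conjecture in L. C. Hoehn, L. G. Oversteegen and E. D. Tymchatyn, "Extension of isotopies in the plane", arXiv:1808.05601 (2018). The answer is yes, for every plane compactum.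

**Theorem 1.** Let $h$ be an isotopy of a plane compactum $X$ starting at the identity. The following are equivalent (all extensions start at the identity).

* (1) $h$ extends to an isotopy of the entire plane.
* (2) For each $\varepsilon>0$ there is $\delta>0$ such that for every complementary domain $U$ of $X$ and each crosscut $Q$ of $U$ with $\mathrm{diam}(Q)<\delta$, $h$ extends to an isotopy $h_Q$ of $X\cup Q$ with $\mathrm{diam}(h_Q^t(Q))<\varepsilon$ for all $t\in[0,1]$.
* (3) There are $\delta_0>0$ and, for every clopen $A\subset X$ with $\emptyset\ne A\ne X$ and $d(A)<\delta_0$, one bridge $Q_A$ and an extension $h_A$ of $h$ to $X\cup Q_A$, such that for each $\varepsilon>0$ there is $\delta>0$ with: $d(A)<\delta$ implies $\mathrm{diam}\,h_A^t(Q_A)<\varepsilon$ for all $t$.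
* (4) There is a (finite or infinite, possibly empty) sequence of pairwise disjoint crosscuts $Q_n$ of complementary domains of $X$ such that $X\cup\bigcup Q_n$ has finitely many components, and there are extensions $h_{Q_n}$ of $h$ to $X\cup Q_n$ with $\sup_t\mathrm{diam}\,h_{Q_n}^t(Q_n)\to0$ (if the sequence is infinite).

In these cases the extension in (1) can be chosen with each $H^t$ a homeomorphism of $\mathbb C$ onto $\mathbb C$.

The equivalence of (1) and (2) answers the question. If $X=\emptyset$, all four conditions hold trivially, with the identity as extension, so from now on $X\ne\emptyset$. We shall prove (1)⇒(2)⇒(3)⇒(4)⇒(1). Only the last implication is hard.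

## 3. Finitely many components, a spinning sequence, and a chain of twists

We use three published results.

**[OT]** (L. Oversteegen, E. Tymchatyn, *Extending isotopies of planar continua*, Ann. of Math. 172 (2010).) An isotopy, starting at the identity, of a plane continuum extends to an isotopy of the plane starting at the identity.

**[EK]** (R. Edwards, R. Kirby, *Deformations of spaces of imbeddings*, Ann. of Math. 93 (1971), Cor. 1.2.) If an isotopy $h^t:C\to M$ of a compact subset $C$ of a manifold $M$ without boundary extends to an isotopy of a neighborhood of $C$, then there is an isotopy $H^t:M\to M$ of homeomorphisms with $H^0=\mathrm{id}$ and $h^t=H^th^0$.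

**Crossing lemma** (for example Maehara, Amer. Math. Monthly 1984). If $p_1,p_2,p_3,p_4$ are in cyclic order on the boundary of a closed topological disc, then a path in the disc from $p_1$ to $p_3$ meets every path in it from $p_2$ to $p_4$.

*One and two points.* If $X=\{p\}$, the translations $z\mapsto z+h^t(p)-p$ extend $h$. If $X=\{p,q\}$, the maps
$$z\mapsto h^t(p)+\frac{h^t(q)-h^t(p)}{q-p}\,(z-p)$$
extend $h$. More generally, finitely many components are never an obstacle.

**Proposition 2.** If a plane compactum $X$ has finitely many components, then every isotopy $h$ of $X$ starting at the identity extends to an isotopy $H$ of the plane with $H^0=\mathrm{id}$ and each $H^t$ a homeomorphism of $\mathbb C$ onto $\mathbb C$.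

*Proof.* The plan is to extend near each component separately and then to let [EK] do the gluing. Let $K_1,\dots,K_l$ be the components; they are continua, possibly points. By [OT], or by translations if $K_i$ is a point, $h|_{K_i\times[0,1]}$ extends to an isotopy $G_i$ of the plane with $G_i^0=\mathrm{id}$. By compactness of $[0,1]$ there is $d>0$ with $\mathrm{dist}(h^t(K_i),h^t(K_j))\ge d$ for all $t$ and all $i\ne j$. By uniform continuity of $G_i$ on compact sets there is a bounded open neighborhood $N_i\supset K_i$ such that $G_i^t(N_i)$ lies in the $d/3$-neighborhood of $h^t(K_i)$ for all $t$. So $G_i^t(N_i)\cap G_j^t(N_j)=\emptyset$ for $i\ne j$ and all $t$; at $t=0$ this says that the $N_i$ are pairwise disjoint. Hence $G^t=G_i^t$ on $N_i$ defines a continuous family of injective maps on $N_1\cup\dots\cup N_l$, and each $G^t$ is an open embedding by invariance of domain. This is an isotopy of a neighborhood of $X$ which extends $h$. Now [EK] gives homeomorphisms $H^t$ of the plane with $H^0=\mathrm{id}$ and $H^t|_X=h^t$. $\square$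

So the question is about compacta with infinitely many components. Here are two examples by hand, one on each side.

*Spinning points.* Let $X=\{0\}\cup\{1/n:n\ge1\}$, $h^t(0)=0$, $h^t(1/n)=\frac1ne^{2\pi int}$. The $n$-th point makes $n$ turns, but $|h^t(1/n)|=1/n$, so $h$ is continuous. It extends by $H^t(0)=0$ and $H^t(re^{i\theta})=re^{i(\theta+2\pi t/r)}$ for $r>0$; this is continuous at $0$ because it preserves the modulus. The crosscut $(\frac1{n+1},\frac1n)$ becomes a spiral inside $\{|z|\le\frac1n\}$, of diameter at most $2/n$ at all times.

*A chain of twists.* This example shows that condition (2) can fail. Let $K=[0,1]\subset\mathbb R$. For $n\ge1$ put $m=m_n=4n^2$, $s=1/m$, and let $P_n$ consist of the points $p_k=\frac km+\frac in$, $0\le k\le m$. Then $X=K\cup\bigcup_nP_n$ is compact. Let $D_k$ be the disc of radius $\frac34s$ about the midpoint of $p_k,p_{k+1}$. Among the points of $P_n$ it contains only $p_k$ and $p_{k+1}$. Its vertical half-width is $\frac3{16n^2}$, less than $\frac1{4n^2}\le\frac12\left(\frac1n-\frac1{n+1}\right)$, so the discs of different levels are disjoint, and they miss $K$. In consecutive time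 intervals let first $p_1,p_2$, then $p_2,p_3$, and so on up to $p_{m-1},p_m$, make one full turn about their midpoint. Do this on every level $n$ during $[0,1]$, and keep $K$ fixed. Every point of $P_n$ is at all times within $s=1/m_n$ of its original place, and $1/m_n\to0$. So this defines an isotopy $h$ of $X$.

Suppose that (2) holds; take $\varepsilon=\frac14$ and the corresponding $\delta$. Choose $n$ with $s=1/m_n<\delta$, and let $Q=(p_0,p_1)$, a crosscut of diameter $s$. Let $h_Q$ be as in (2), and write $P=P_n$. The set $P\cup\overline Q$ has finitely many components, so by Proposition 2 the restriction of $h_Q$ to it extends to an isotopy $\Psi^t$ of homeomorphisms of the plane. On the other hand, the motion of $P$ extends to an isotopy $\Phi^t$ of the plane made of the rotations of the discs $D_k$: the rotation by the full angle $2\pi\tau$ on the concentric disc of radius $s/2$, damped to $0$ at $\partial D_k$. Thus $\Phi^1=T_{m-1}\circ\dots\circ T_1$, where $T_k$ is the full twist in $D_k$. The maps $(\Phi^t)^{-1}\Psi^t$ fix $P$ pointwise and start at the identity. Hence for every loop $\ell$ in $\mathbb C\setminus P$ the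 loops $\Psi^1(\ell)$ and $\Phi^1(\ell)$ are freely homotopic in $\mathbb C\setminus P$.

Let $\ell$ be a loop running once around $\overline Q$, close to it. We compute in the free group $\pi_1(\mathbb C\setminus P,10i)$ with generators $x_0,\dots,x_m$, where $x_k$ goes straight down from $10i$ almost to $p_k$, runs counterclockwise around it, and returns; products are read from left to right. Then $\ell$ is in the conjugacy class of $x_0x_1$. The loop $y=x_kx_{k+1}$ goes to $\partial D_k$, around it, and back. The twist $T_k$ moves the inner disc by a full turn, so it only replaces the path across the collar by one that winds once around it. Therefore, with one sign for all generators,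
$$(T_k)_*x_k=y^{\pm1}x_ky^{\mp1},\qquad (T_k)_*x_{k+1}=y^{\pm1}x_{k+1}y^{\mp1},\qquad (T_k)_*x_j=x_j\ (j\ne k,k+1).$$
Let $w$ be a cyclically reduced word in $x_0,\dots,x_k$ that contains $x_k^{\pm1}$ and some other $x_j^{\pm1}$. Up to cyclic permutation $w=\prod_ix_k^{e_i}u_i$ with $e_i\ne0$ and nonempty reduced words $u_i$ in $x_0,\dots,x_{k-1}$. Its image under $(T_k)_*$ is
$$\prod_i x_kx_{k+1}x_k^{e_i}x_{k+1}^{-1}x_k^{-1}u_i\qquad\text{or}\qquad\prod_i x_{k+1}^{-1}x_k^{e_i}x_{k+1}u_i ,$$
according to the sign. Either one is cyclically reduced and contains $x_{k+1}^{\pm1}$ and $x_k^{\pm1}$. Starting from $x_0x_1$ and applying $T_1,\dots,T_{m-1}$ in this order, we see that $\Phi^1(\ell)$ is given by a cyclically reduced word containing $x_m^{\pm1}$. But $\Psi^1(\overline Q)=h_Q^1(\overline Q)$ contains $p_0$, whose real part is $0$, and has diameter at most $\frac14$. So for $\ell$ close enough to $\overline Q$ the loop $\Psi^1(\ell)$ lies in the half-plane $\{\mathrm{Re}\,z<\frac12\}$, and it is conjugate to a word in those $x_k$ with $\mathrm{Re}\,p_k<\frac12$; $x_m$ is not among them. Cyclically reduced words in one conjugacy class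 are cyclic permutations of each other, so this is a contradiction. For this $h$ condition (2) fails. Since (1) implies (2) (Section 4), this $h$ does not extend to the plane: each point moves very little, but the tiny arc from $p_0$ to $p_1$ is stretched across the whole row.

## 4. From the plane to a null sequence of bridges: (1)⇒(2)⇒(3)⇒(4)

**(1)⇒(2).** The purpose is to read off (2) from uniform continuity. Let $H$ extend $h$ and let $B$ be a closed disc containing the $1$-neighborhood of $X$. $H$ is uniformly continuous on $B\times[0,1]$, so there is $\delta<1$ such that $x,y\in B$, $|x-y|\le\delta$ imply $|H^t(x)-H^t(y)|<\varepsilon/2$ for all $t$. A crosscut $Q$ with $\mathrm{diam}\,Q<\delta$ has its endpoints in $X$, so it lies in $B$, and $\mathrm{diam}\,H^t(Q)\le\varepsilon/2<\varepsilon$. Put $h_Q=H|_{(X\cup Q)\times[0,1]}$.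

**(2)⇒(3).** The purpose is to choose one extension per clopen set, with a size that shrinks as $d(A)\to0$. Let $\delta_k$ correspond to $\varepsilon=1/k$ in (2), chosen strictly decreasing to $0$, and put $\delta_0=\delta_1$, the number required in (3). If $d(A)<\delta_1$, take any bridge $Q_A$, let $k$ be the largest index with $d(A)<\delta_k$, and let $h_A$ be the extension that (2) gives for $Q_A$ and $\varepsilon=1/k$. Given $\varepsilon>0$, take $k$ with $1/k<\varepsilon$; if $d(A)<\delta_k$, the index used for $A$ is at least $k$, so $\mathrm{diam}\,h_A^t(Q_A)<1/k<\varepsilon$. Hence $\delta=\delta_k$ satisfies (3).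

For (3)⇒(4) we need to know how adding arcs changes the clopen sets.

**Lemma 3 (traces).** Let $X$ be a plane compactum and let $J_1,J_2,\dots$ be a finite or infinite sequence of arcs, each with two distinct endpoints in $X$, whose interiors (the arcs without endpoints) are disjoint from $X$ and pairwise disjoint, with $\mathrm{diam}\,J_n\to0$ if the sequence is infinite. Then $Y=X\cup\bigcup J_n$ is compact, and $E\mapsto E\cap X$ is a bijection from the clopen subsets of $Y$ onto the clopen sets $A\subset X$ such that no $J_n$ has one endpoint in $A$ and the other in $X\setminus A$. In particular, the family of these traces depends only on $X$ and the set of endpoint pairs.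

*Proof.* First, compactness: if $A\subset X$ is compact and contains the endpoints of the $J_n$ with $n$ in some index set, then the union of $A$ and these $J_n$ is compact. Indeed a sequence of points in it has a subsequence that lies in $A$, or in one $J_n$, or in arcs $J_{n_j}$ with $n_j\to\infty$; in the last case the distance to $A$ tends to $0$, so a further subsequence converges to a point of $A$.

Let $E\subset Y$ be clopen and $A=E\cap X$. Then $A$ is clopen in $X$. Each $J_n$ is connected, so it lies in $E$ or misses $E$. Hence its endpoints are both in $A$ or both in $X\setminus A$, and $E$ is the union of $A$ and the $J_n$ with endpoints in $A$. So $E$ is determined by $A$.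

Conversely let $A$ be a clopen subset of $X$ with the stated property. The union of $A$ with the $J_n$ that have their endpoints in $A$, and the union of $X\setminus A$ with the other $J_n$, are both compact, and together they cover $Y$. They are disjoint, because the interiors of the arcs are disjoint from $X$ and from each other. So the first is clopen in $Y$, with trace $A$. $\square$

Disjointness of the interiors is needed: with $X=\{1,i,-1,-i\}$ and the arcs $[-1,1]$ and $[-i,i]$, the set $A=\{1,-1\}$ is separated by no arc, but $Y$ is connected.

A space with finitely many clopen subsets has finitely many components: the minimal nonempty clopen sets are connected and partition the space. Conversely, if there are finitely many components, each is clopen, and the clopen sets are the unions of components.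

**Lemma 4.** (i) For $\eta>0$ only finitely many clopen $A$ with $\emptyset\ne A\neq X$ have $d(A)\ge\eta$. (ii) Two bridges that are different as segments are disjoint.

*Proof.* (i) Call $x,y\in X$ equivalent if they are joined by a chain in $X$ with steps $<\eta$. The classes are open in $X$, so there are finitely many. A set $A$ with $d(A)\ge\eta$ is a union of classes.

(ii) Let $(a,b)$ be a bridge for $A$, $B=X\setminus A$, $r=|a-b|$, and $(c,d)$ a bridge for $A'$, $B'=X\setminus A'$, $r'=|c-d|$, with $a\in A$, $b\in B$, $c\in A'$, $d\in B'$. If two different collinear open segments overlap, an endpoint of one lies in the other; here this is impossible because bridges miss $X$. So suppose that the two bridges are not collinear and meet at $z$. Then triangle inequalities through $z$, between an endpoint of one and an endpoint of the other, are strict. We go through the possible positions of $a,b$ relative to $A',B'$.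

*Case $a,b\in A'$.* Since $d\in B'$, $|a-d|\ge r'$ and $|b-d|\ge r'$. If $c\in A$, then $|c-b|\ge r$, so
$$|c-z|>|c-b|-|z-b|\ge r-|z-b|=|a-z|,$$
and $|a-d|<|a-z|+|z-d|<|c-z|+|z-d|=r'$, a contradiction. If $c\in B$, then $|c-a|\ge r$ gives $|c-z|>r-|a-z|=|b-z|$, and $|b-d|<|b-z|+|z-d|<|c-z|+|z-d|=r'$, a contradiction.

*Case $a,b\in B'$.* Interchange $c$ and $d$ (and $A'$ and $B'$) in the previous case. By the symmetry between the two bridges, $c,d$ cannot both lie in $A$ or both in $B$ either.

*Remaining case.* One of $a,b$ is in $A'$ and the other in $B'$, so $r\ge r'$; one of $c,d$ is in $A$ and the other in $B$, so $r'\ge r$. Hence $r=r'$. If $a\in A'$, $b\in B'$, then $|a-d|+|c-b|\ge2r'$. If $a\in B'$, $b\in A'$, then $|a-c|+|b-d|\ge2r'$. But by the strict triangle inequalities at $z$ both sums are less than $r+r'=2r'$, a contradiction. $\square$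

**(3)⇒(4).** The purpose is to show that the bridges for all small $d(A)$ form the sequence required in (4). Let $Q_1,Q_2,\dots$ enumerate the distinct segments among the $Q_A$ with $d(A)<\delta_0$ (countably many by Lemma 4(i)), each with one of its extensions $h_A$. By Lemma 4(ii) they are pairwise disjoint. Given $\varepsilon>0$ take $\delta$ from (3). All $A$ with $d(A)<\delta$ satisfy $\sup_t\mathrm{diam}\,h_A^t(Q_A)\le\varepsilon$, and there are only finitely many other $A$. So $\sup_t\mathrm{diam}\,h_{Q_n}^t(Q_n)\to0$ if the sequence is infinite. At $t=0$ this shows that the diameters of the $Q_n$ tend to $0$, so Lemma 3 applies to the arcs $\overline{Q_n}$.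

Let $E$ be clopen in $X\cup\bigcup Q_n$ and $A=E\cap X$. No $Q_n$ joins $A$ to $X\setminus A$. So $A=\emptyset$, or $A=X$, or $d(A)\ge\delta_0$, because otherwise the bridge $Q_A$, which is one of the $Q_n$, joins them. By Lemma 4(i) there are finitely many such $A$, hence finitely many clopen sets $E$, hence finitely many components. This is (4). $\square$

## 5. Colliding extensions, and geodesics in their place

It remains to prove (4)⇒(1). Given the $Q_n$ and the $h_{Q_n}$, the sensible first attempt is to glue: put $h'=h$ on $X$ and $h'=h_{Q_n}$ on $Q_n$. If this were an isotopy of $X\cup\bigcup Q_n$, we could apply Proposition 2. It is well defined and, since the arcs stay small, continuous. The step that fails is injectivity. The extensions are chosen one crosscut at a time, and nothing prevents $h_{Q_n}^t(Q_n)$ from running into $h_{Q_m}^t(Q_m)$.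

This happens already for four points that do not move. Let $X=\{0,1,i,1+i\}$, $h^t=\mathrm{id}$, $Q_1=(0,1)$ and $Q_2=(i,1+i)$. Extend over $Q_2$ by the identity, and over $Q_1$ by $x\mapsto x+8itx(1-x)$. Both are isotopies of $X\cup Q_k$: at time $t$ the first arc is a parabola over $(0,1)$, and it meets neither $0,1$ nor the vertical lines through $i$ and $1+i$. But at $t=1$ its top has height $2$, and it crosses $Q_2$ where $8x(1-x)=1$.

The collision was unnecessary: the parabola can be pulled tight. So we forget the given arc $h_{Q_n}^t(Q_n)$ at each time and keep only its homotopy class in the complement of $X^t$, with endpoints held fixed. In that class we take a canonical representative, the geodesic of the hyperbolic metric of the complementary domain (inside a large disc). Geodesics meet only when they must. Four things must then be proved.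

* Landing: the geodesic ends at the same two points of $X^t$ as the given arc.
* Size: if the given arc is small, so is the geodesic.
* Continuity: the geodesic depends continuously on $t$.
* Disjointness: different geodesics are disjoint, and each is simple.

The first three rest on the harmonic estimates of Section 6. Disjointness has its own difficulty. At time $0$ the arcs are disjoint, and one would like to transport this to time $t$ by an isotopy of the plane that carries $X$ to $X^t$; but such an isotopy is what we are trying to construct. The way out is to replace $X$ by finite subsets $F$, for which an isotopy of the plane can be written down, and to pass to the limit.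

**Notation and textbook facts.** $\mathbb D$ is the unit disc, $S^1=\partial\mathbb D$, $\mathbb H$ the upper half-plane, $\widehat{\mathbb C}$ the Riemann sphere. A bounded plane domain $G$ has a holomorphic universal covering $\varphi:\mathbb D\to G$; it is unique once $\varphi(0)$ and the argument of $\varphi'(0)$ are prescribed, and two universal coverings of $G$ differ by an automorphism of $\mathbb D$. Deck transformations are the automorphisms $g$ of $\mathbb D$ with $\varphi\circ g=\varphi$; they are Möbius maps, they act transitively on each fiber of $\varphi$, and those different from the identity have no fixed point in $\mathbb D$. Continuous (holomorphic) maps of simply connected domains into $G$ lift through $\varphi$ to continuous (holomorphic) maps. Geodesics of $\mathbb D$ are the circular arcs and diameters orthogonal to $S^1$; there is exactly one for each pair of ends in $S^1$, and Möbius maps $\mathbb D\to\mathbb H$ carry them to the semicircles and vertical half-lines orthogonal to $\mathbb R$. *Example.* For $G=\{0<|z|<R\}$, the map $\zeta\mapsto Re^{i\zeta}$ is a universal covering by $\mathbb H$, with deck transformations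 $\zeta\mapsto\zeta+2\pi k$.

We also use the Hausdorff metric on nonempty compact sets: $A_j\to A$ means that for each $\eta>0$, for large $j$, each of $A_j,A$ lies in the $\eta$-neighborhood of the other. Then $z_j\to z$ implies $\mathrm{dist}(z_j,A_j)\to\mathrm{dist}(z,A)$. *Example.* If $F_1\subset F_2\subset\cdots$ are nonempty finite subsets of a compactum $X$ with dense union, then $F_k\to X$.

## 6. Harmonic functions that are very negative on a path

**Lemma 5 (extended maximum principle).** Let $V\subset\mathbb H$ be a domain and $v$ harmonic and bounded above on $V$, with $\limsup v\le0$ at all points of $\partial V$ (boundary in $\widehat{\mathbb C}$) except finitely many points of $\mathbb R\cup\{\infty\}$. Then $v\le0$.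

*Proof.* For $x\in\mathbb R$ the function $w_x(\zeta)=\log\left|\frac{\zeta-x+i}{\zeta-x}\right|$ is positive and harmonic on $\mathbb H$ and tends to $+\infty$ at $x$. Likewise $w_\infty(\zeta)=\log|\zeta+i|$ is positive and harmonic and tends to $+\infty$ at $\infty$. For $\epsilon>0$ subtract from $v$ the sum of $\epsilon w_x$ over the exceptional points $x$. The result has $\limsup\le0$ at every boundary point, so it is $\le0$ by the maximum principle. Let $\epsilon\to0$. $\square$

The first estimate will show that lifted paths cannot oscillate in argument.

**Lemma 6.** Let $u\le0$ be harmonic on $\mathbb D$, $\sigma:I\to\mathbb D\setminus\{0\}$ continuous on an interval $I$, $u\le-L$ on $\sigma(I)$, and $N\ge2$ an integer. If $u(0)>-L/(2N)$, then a continuous branch of $\arg\sigma$ has oscillation $\le\pi/N$.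

*Proof.* The idea is to reflect a piece of $\sigma$ into a closed curve around $0$. Let $\theta$ be a continuous branch of $\arg\sigma$, and suppose that its oscillation is greater than $\pi/N$. After reversing $\sigma$ if necessary there are $r'<r''$ with $\theta(r'')-\theta(r')>\pi/N$. Put $\theta_0=\theta(r')$, let $r_2$ be the first parameter $\geq r'$ with $\theta=\theta_0+\pi/N$, and $r_1$ the last parameter in $[r',r_2]$ with $\theta=\theta_0$. Then $\theta_0\le\theta\le\theta_0+\pi/N$ on $[r_1,r_2]$. After a rotation, $\theta_0=0$, and $\tau=\sigma|_{[r_1,r_2]}$ lies in the sector $0\le\arg\le\pi/N$ and joins its two sides.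

Let $\mathcal G$ be the dihedral group of order $2N$ generated by the reflections in the lines through $0$ containing the sides. Reflecting $\tau$ in the second side gives a path in the next sector which starts, when traversed backward, where $\tau$ ends. Continuing through all $2N$ sectors we obtain a closed path: its modulus at the successive rays alternates between $|\sigma(r_1)|$ and $|\sigma(r_2)|$, and the number of sectors is even. It has winding number $1$ about $0$. Its image $\Sigma=\bigcup_{g\in\mathcal G}g\tau$ is compact in $\mathbb D\setminus\{0\}$. So the component $\Omega$ of $\mathbb C\setminus\Sigma$ containing $0$ is bounded, and it is contained in $\mathbb D$, because a connected neighborhood of the complement of $\mathbb D$ misses $\Sigma$ and lies in the unbounded component. Put $v=\sum_{g\in\mathcal G}u\circ g$, harmonic on $\mathbb D$. At each point of $\Sigma$ some summand is $\le-L$ and the others are $\le0$. So $v\le-L$ on $\partial\Omega\subset\Sigma$, and by the maximum principle $2N\,u(0)=v(0)\le-L$, a contradiction. $\square$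

The second estimate transfers smallness from a path to the geodesic with the same ends (part (a)), or to the end of a geodesic (part (b)).

**Lemma 7.** Let $u\le0$ be harmonic on $\mathbb H$ and $L\ge0$.

(a) If $\sigma:(0,1)\to\mathbb H$ is continuous, $\sigma(r)\to\infty$ as $r\to0$, $\sigma(r)\to0$ as $r\to1$, and $u\le-L$ on $\sigma$, then $u(iy)\le-L/2$ for all $y>0$.

(b) If $\sigma:[s,1)\to\mathbb H$ is continuous, $\sigma(r)\to0$ as $r\to1$, $|\sigma(s)|\ge\rho>0$, and $u\le-L$ on $\sigma$, then $u(iy)\le-L/4$ for $0<y\le\rho/6$.

*Proof.* We write $\sigma$ also for the image of the path.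

(a) If $iy\in\sigma$, then $u(iy)\le-L\le-L/2$. Assume $iy\notin\sigma$ and let $V$ be the component of $\mathbb H\setminus\sigma$ containing $iy$. First we show that $\overline V$ cannot meet both half-axes. Suppose it contains $x_1<0$ and $x_2>0$. Since $\sigma\cup\{0,\infty\}$ is closed, small half-discs at $x_1,x_2$ miss $\sigma$; they meet $V$, hence lie in $V$. So $x_1,x_2$ are joined by a path in $V\cup\{x_1,x_2\}$. This path misses $\sigma\cup\{0,\infty\}$, which is a path from $\infty$ to $0$. As $\infty,x_1,0,x_2$ are in cyclic order on the boundary of the closed disc $\mathbb H\cup\mathbb R\cup\{\infty\}$, this contradicts the crossing lemma.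

By symmetry (replace $\zeta$ by $-\bar\zeta$, which fixes $iy$) let $\overline V\cap(-\infty,0)=\emptyset$. Let $v=u+\frac L\pi\arg\zeta$ on $V$, with $0<\arg<\pi$; it is bounded above by $L$. At boundary points of $V$ on $\sigma$, $v\le-L+L=0$. At boundary points $x>0$, $\arg\zeta\to0$, so $\limsup v\le0$. The only other possible boundary points are $0$ and $\infty$. By Lemma 5, $v\le0$, and at $iy$ this is $u(iy)\le-L/2$.

(b) Let $B^+=\{|\zeta|<\rho\}\cap\mathbb H$, $r_1=\max\{r:|\sigma(r)|\ge\rho\}$ and $\sigma'=\sigma((r_1,1))\subset B^+$. By continuity $|\sigma(r_1)|=\rho$, so $\sigma(r_1)$ is on the open semicircle. If $iy\in\sigma'$, then $u(iy)\le-L\le-L/4$. Assume $iy\notin\sigma'$ (note $y<\rho$) and let $V$ be the component of $B^+\setminus\sigma'$ containing $iy$. As in (a), the crossing lemma in $\overline{B^+}$, applied to the path $\{\sigma(r_1)\}\cup\sigma'\cup\{0\}$ and the points $x_1\in(-\rho,0)$, $x_2\in(0,\rho)$, shows that $\overline V$ misses $(-\rho,0)$ or $(0,\rho)$; by symmetry let it miss $(-\rho,0)$.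

We now need a harmonic function that absorbs the semicircle. Let $S(\zeta)=2-\frac2\pi\psi(\zeta)$, where $\psi(\zeta)=\arg(\zeta-\rho)-\arg(\zeta+\rho)$ is the angle under which $[-\rho,\rho]$ is seen from $\zeta$. This angle is $\frac\pi2$ on the semicircle (Thales), tends to $\pi$ at $(-\rho,\rho)$, and lies between in $B^+$. So $S$ is harmonic in $B^+$, $0\le S\le1$, with boundary values $0$ on $(-\rho,\rho)$ and $1$ on the open semicircle. Moreover $\psi(iy)=2\arctan\frac\rho y=\pi-2\arctan\frac y\rho$, so $S(iy)=\frac4\pi\arctan\frac y\rho$.

Let $v=u+L\left(\frac{\arg\zeta}\pi-S\right)$ on $V$, bounded above by $L$. On $\sigma'$: $v\le-L+L=0$. On $(0,\rho)$: $\limsup v\le0$. On the open semicircle: $\limsup v\le L(1-1)=0$. The exceptional points are $0,\pm\rho$. By Lemma 5, $u(iy)\le-L\left(\frac12-S(iy)\right)$, and for $y\le\rho/6$ we have $S(iy)\le\frac4\pi\cdot\frac16<\frac14$. $\square$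

## 7. Landing of lifted paths and the geodesic crosscut $\gamma[G,q]$

Fix $R>0$, $D=\{|z|<R\}$ and $M=2R$. Throughout Sections 7 and 8, $A$ is a compact set with $\partial D\subset A\subset\overline D$, $G$ is a component of $D\setminus A$, and $\varphi:\mathbb D\to G$ is a universal covering.

**$G$-path.** A $G$-path is a path $q:[0,1]\to\mathbb C$ with $q((0,1))\subset G$, $q(0)=a$, $q(1)=b$, where $a,b\in A$ and $a\ne b$. It need not be injective.

*Example.* $A=\partial D\cup\{0\}$, $G=\{0<|z|<R\}$: the radius $q(r)=rR$ and the spiral $q(r)=rRe^{2\pi ir}$ are $G$-paths from $0$ to $R$.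

For $b\in A$ the function
$$u_b=\log\frac{|\varphi-b|}M$$
is harmonic and $\le0$ on $\mathbb D$, because $b\notin G$ and $|\varphi-b|<2R=M$. It is very negative exactly where $\varphi$ is close to $b$; this is how Section 6 enters.

**Lemma 8.** Let $q$ be a $G$-path and $\tilde q$ a lift of $q|_{(0,1)}$.

(i) The limits $\alpha=\lim_{r\to0}\tilde q(r)$ and $\beta=\lim_{r\to1}\tilde q(r)$ exist in $S^1$. Quantitatively: if $|q(r)-b|\le\eta<|\varphi(0)-b|$ on $[s,1)$ and $\log\frac M\eta>2N\log\frac M{|\varphi(0)-b|}$ with an integer $N\ge2$, then $\arg\tilde q$ has oscillation $\le\pi/N$ on $[s,1)$.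

(ii) $\varphi\to b$ along each hyperbolic geodesic of $\mathbb D$ ending at $\beta$, and $\varphi\to a$ along each one ending at $\alpha$. In particular $\alpha\ne\beta$.

(iii) Let $K:[0,1]\times[0,t]\to\mathbb C$ be continuous with each $K(\cdot,\tau)$ a $G$-path from $a$ to $b$. If $\tilde K$ is a lift of $K|_{(0,1)\times[0,t]}$, then the paths $\tilde K(\cdot,\tau)$ all have the same limits $\alpha,\beta$.

*Proof.* (i) We show first that the modulus tends to $1$, then that the argument converges. If $r_j\to1$ and $\tilde q(r_j)\to w\in\mathbb D$, then $q(r_j)\to\varphi(w)\in G$, but $q(r_j)\to b\notin G$. So $|\tilde q(r)|\to1$ as $r\to1$. The quantitative claim is Lemma 6 with $u=u_b$, $L=\log(M/\eta)$, $\sigma=\tilde q|_{[s,1)}$: here $u_b(0)=-\log\frac M{|\varphi(0)-b|}>-\frac L{2N}$, and $\tilde q(r)\ne0$ on $[s,1)$ since $|q(r)-b|<|\varphi(0)-b|$. As $s\to1$, $\eta$ can be taken arbitrarily small, so $N$ arbitrarily large, and $\arg\tilde q$ converges. The limit $\alpha$ is handled by reversing $q$.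

(ii) Given a geodesic ending at $\beta$, let a Möbius map $T:\mathbb D\to\mathbb H$ send $\beta$ to $0$ and the other end of the geodesic to $\infty$, so that the geodesic becomes $i\mathbb R_+$. Then $T\circ\tilde q(r)\to0$ as $r\to1$. For each $\eta\in(0,M)$ we have $u_b\circ T^{-1}\le-\log(M/\eta)$ on a tail of $T\circ\tilde q$. By Lemma 7(b), for small $y$,
$$\log\frac{|\varphi(T^{-1}(iy))-b|}M\le-\frac14\log\frac M\eta,\qquad\text{that is,}\qquad|\varphi(T^{-1}(iy))-b|\le M^{3/4}\eta^{1/4}.$$
As $\eta$ is arbitrary, $\varphi\to b$. The other end is the same. If $\alpha=\beta$, then $\varphi$ would tend to both $a$ and $b\ne a$ along one geodesic.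

(iii) We apply Lemma 6 in the $\tau$-direction. By uniform continuity of $K$, $|\varphi-b|\le\eta_r$ on $\tilde K([r,1)\times[0,t])$ with $\eta_r\to0$ as $r\to1$. Once $\eta_r<|\varphi(0)-b|$, this set avoids $0$. Given $N$, for $r$ near $1$ Lemma 6 shows that the argument oscillates by at most $\pi/N$ along each path $\tau\mapsto\tilde K(r',\tau)$, $r\le r'<1$. Letting $r'\to1$, the limits $\beta(\tau),\beta(\tau')$ have arguments differing by at most $\pi/N$ (mod $2\pi$). Let $N\to\infty$. Likewise at $\alpha$. $\square$

**The geodesic $\gamma[G,q]$.** For a $G$-path $q$ normalize $\varphi(0)=q(\frac12)$, $\varphi'(0)>0$, and take the lift with $\tilde q(\frac12)=0$. Let $T:\mathbb D\to\mathbb H$ be the unique Möbius map (onto) with $T(\beta)=0$, $T(\alpha)=\infty$, $|T(0)|=1$. It exists and is unique because the first two conditions determine a Möbius map $\mathbb D\to\mathbb H$ up to a positive factor. Define $\gamma=\gamma[G,q]:[0,\infty]\to\mathbb C$ by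
$$\gamma(y)=\varphi(T^{-1}(iy))\quad(0<y<\infty),\qquad\gamma(0)=b,\qquad\gamma(\infty)=a.$$
By Lemma 8(ii), $\gamma$ is continuous, and $\gamma((0,\infty))\subset G$.

*Example.* In the punctured disc, let $q(r)=rR$. In the covering $\zeta\mapsto Re^{i\zeta}$ of $G$ by $\mathbb H$, $q$ lifts to $\zeta=-i\log r$, which runs down $i\mathbb R_+$ from $\infty$ to $0$ and passes through $i\log2$ at $r=\frac12$. So $T$ corresponds to $\zeta\mapsto\zeta/\log2$ and $\gamma(y)=R\,2^{-y}$: the radius again, with $\gamma(0)=R=b$ and $\gamma(\infty)=0=a$. The spiral $q(r)=rRe^{2\pi ir}$ lifts to $\zeta=2\pi r-i\log r$, with ends $\infty$ and $2\pi$. The geodesic is the vertical half-line over $2\pi$, so as a set $\gamma$ is the same radius; the spiral has been pulled tight.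

As a set, $\gamma((0,\infty))$ is the image, under any universal covering of $G$, of the geodesic with the same ends as any lift of $q$: two coverings differ by an automorphism of $\mathbb D$, two lifts by a deck transformation, and both preserve geodesics. A *lift of $\gamma$* is a geodesic of $\mathbb D$ having the same ends as a lift of $q$; with the normalization above these are the deck-translates of $\tilde\gamma=T^{-1}(i\mathbb R_+)$.

Reversing $q$ keeps $\varphi$, exchanges $\alpha$ and $\beta$, and replaces $T$ by $-1/T$. Since $-1/T(w)=iy$ means $T(w)=i/y$,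
$$\gamma[G,q(1-\cdot)](y)=\gamma[G,q](1/y).\tag{1}$$

**Lemma 9 (size).** If $q([0,1])\subset\overline B(b,\varepsilon)$, then $\gamma[G,q]([0,\infty])\subset\overline B(b,\sqrt{\varepsilon M})$.

*Proof.* If $\varepsilon\ge M$ this is trivial, as all distances in question are at most $2R=M$. Otherwise $0<\varepsilon<M$; apply Lemma 7(a) to $u_b\circ T^{-1}$, $\sigma=T\circ\tilde q$, $L=\log(M/\varepsilon)$. It gives $|\gamma(y)-b|\le M(\varepsilon/M)^{1/2}=\sqrt{\varepsilon M}$ for $0<y<\infty$, and by continuity for all $y$. $\square$

**Lemma 10.** No deck transformation $g\ne\mathrm{id}$ maps a lift $\tilde\gamma$ of $\gamma[G,q]$ onto itself.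

*Proof.* Suppose $g(\tilde\gamma)=\tilde\gamma$. The map $g$ has no fixed point in $\mathbb D$. If it exchanged the ends of $\tilde\gamma$, it would have a fixed point on $\tilde\gamma$. So it acts as a nontrivial translation along $\tilde\gamma$, and $\varphi(\tilde\gamma)$ is the image of a compact segment, hence compact in $G$. But $b\notin G$ is in its closure by Lemma 8(ii). $\square$

## 8. Continuity of $\gamma[G,q]$ in the domain and the path

**Lemma 11.** Let $A_j\to A$ in the Hausdorff metric (all compact, $\partial D\subset A_j,A\subset\overline D$), let $q_j$ be $G_j$-paths and $q$ a $G$-path, where $G_j$, $G$ are components of $D\setminus A_j$, $D\setminus A$, and suppose $q_j\to q$ uniformly. Then $\gamma[G_j,q_j]\to\gamma[G,q]$ uniformly on $[0,\infty]$.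

*Proof.* Let $z_j=q_j(\frac12)\to z=q(\frac12)\in G$, let $\varphi_j,\varphi$ be the normalized coverings, and give the objects belonging to $q_j$ the index $j$: $a_j,b_j,\alpha_j,\beta_j,T_j,\gamma_j$.

**Step 1: the coverings converge, $\varphi_j\to\varphi$ locally uniformly.** The family is bounded, hence normal, so it suffices to show that each subsequential limit $\psi$ equals $\varphi$. The disc $B(z_j,\mathrm{dist}(z_j,A_j))$ misses $A_j\supset\partial D$ and contains $z_j$, hence lies in $G_j$. Lift its inclusion through $\varphi_j$, with $z_j$ lifted to $0$. The derivative of the lift at $z_j$ is $1/\varphi_j'(0)$, so Schwarz's lemma gives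
$$\varphi_j'(0)\ge\mathrm{dist}(z_j,A_j)\to\mathrm{dist}(z,A)>0.$$
So $\psi'(0)>0$ and $\psi$ is nonconstant. For $x\in A$ choose $x_j\in A_j$ with $x_j\to x$. Since $\varphi_j-x_j$ has no zeros, neither does $\psi-x$, by Hurwitz's theorem. Thus $\psi(\mathbb D)$ misses $A\supset\partial D$; it contains $\psi(0)=z\in G$ and is connected, so $\psi(\mathbb D)\subset G$. Lifting, $\psi=\varphi\circ\theta$ with $\theta:\mathbb D\to\mathbb D$ holomorphic, $\theta(0)=0$, $\theta'(0)>0$.

For the reverse inequality let $0<\rho<1$. The connected compact set $\varphi(\rho\overline{\mathbb D})+z_j-z$ lies in $D$ and misses $A_j$ for large $j$, since $\varphi(\rho\overline{\mathbb D})$ has positive distance from $A$. It contains $z_j$, so it lies in $G_j$. Lifting $\zeta\mapsto\varphi(\rho\zeta)+z_j-z$ through $\varphi_j$, with $0\mapsto0$, and using Schwarz's lemma gives $\rho\varphi'(0)\le\varphi_j'(0)$. Let $j\to\infty$, then $\rho\to1$: $\psi'(0)\ge\varphi'(0)$, that is, $\theta'(0)\ge1$. By Schwarz's lemma $\theta=\mathrm{id}$.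

**Step 2: the lifts converge, $\tilde q_j\to\tilde q$ uniformly on each $[r_0,r_1]\subset(0,1)$ with $\frac12\in[r_0,r_1]$.** Since $q([r_0,r_1])$ is compact in $G$, there is $d>0$ with $B(q_j(r),d)\subset D\setminus A_j$, hence $B(q_j(r),d)\subset G_j$, for $r\in[r_0,r_1]$ and large $j$. The $q_j$ are equicontinuous. If $q_j$ maps the interval between $r$ and $r'$ into $B(q_j(r),d)$, then $\tilde q_j(r')$ is the value at $q_j(r')$ of the lift of the inclusion of this disc that sends $q_j(r)$ to $\tilde q_j(r)$. By Schwarz–Pick the hyperbolic distance of $\tilde q_j(r),\tilde q_j(r')$ is at most that of $q_j(r),q_j(r')$ in the disc, which is small if $|q_j(r)-q_j(r')|$ is small compared with $d$. So the $\tilde q_j$ are equicontinuous on $[r_0,r_1]$ in the hyperbolic metric. As $\tilde q_j(\frac12)=0$, they stay in a compact subset of $\mathbb D$. By Arzelà–Ascoli each subsequence has a further subsequence converging uniformly to a path $p$ in $\mathbb D$. By Step 1, $\varphi\circ p=q$ and $p(\frac12)=0$, so $p=\tilde q$.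

**Step 3: the ends converge, $\beta_j\to\beta$ and $\alpha_j\to\alpha$, and so $\gamma_j\to\gamma$ locally uniformly on $(0,\infty)$.** Given $N\ge2$ choose $\eta<\frac12|z-b|$ with
$$\log\frac M\eta>2N\left(\log\frac M{|z-b|}+1\right),$$
and $s\in(\frac12,1)$ with $|q-b|\le\eta/2$ on $[s,1]$. For large $j$ we have $|q_j-b_j|\le\eta<|z_j-b_j|$ on $[s,1]$ and $\log\frac M{|z_j-b_j|}\le\log\frac M{|z-b|}+1$. So the hypotheses of Lemma 8(i) hold for $q_j$ on $[s,1)$, and also for $q$. Hence, mod $2\pi$, $\arg\beta_j$ is within $\pi/N$ of $\arg\tilde q_j(s)$, and $\arg\beta$ is within $\pi/N$ of $\arg\tilde q(s)$. By Step 2, $\tilde q_j(s)\to\tilde q(s)\ne0$. As $N$ is arbitrary, $\beta_j\to\beta$. By reversal $\alpha_j\to\alpha$.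

Now $T_j(w)=c_j\frac{w-\beta_j}{w-\alpha_j}$ and $T(w)=c\,\frac{w-\beta}{w-\alpha}$ with $|c_j|=|T_j(0)|=1$, $|c|=1$. Let $c^*$ be a limit point of $(c_j)$. Then $w\mapsto c^*\frac{w-\beta}{w-\alpha}$ is a Möbius map (as $\alpha\ne\beta$), and it is a limit of maps $T_j$ away from $\alpha$. So it sends $S^1\setminus\{\alpha\}$ into $\mathbb R$, and it sends $0$ into $\overline{\mathbb H}$; the image of $0$ is not real since $0\notin S^1$. So it maps $\mathbb D$ onto $\mathbb H$, and it equals $T$ by uniqueness, that is, $c^*=c$. Hence $c_j\to c$. Solving for $w$,
$$T_j^{-1}(iy)=\frac{\alpha_j\,iy-c_j\beta_j}{iy-c_j}\to T^{-1}(iy)$$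
locally uniformly on $(0,\infty)$; the limit denominator does not vanish because $c=T(\infty)\notin\overline{\mathbb H}$. With Step 1, $\gamma_j\to\gamma$ locally uniformly on $(0,\infty)$.

**Step 4: uniformity at the ends.** Given $\eta\in(0,M)$ choose $s\in[\frac12,1)$ with $|q-b|\le\eta/2$ on $[s,1]$; then $|q_j-b_j|\le\eta$ on $[s,1]$ for large $j$. Since $T_j(\tilde q_j(s))\to T(\tilde q(s))\ne0$, there is $\rho>0$ such that $|T(\tilde q(s))|$ and, for large $j$, all $|T_j(\tilde q_j(s))|$ are $\ge\rho$. Lemma 7(b), applied to $u_{b_j}\circ T_j^{-1}$ (with $\varphi_j$ in the definition of $u_{b_j}$), $\sigma=T_j\circ\tilde q_j|_{[s,1)}$ and $L=\log(M/\eta)$, gives $|\gamma_j(y)-b_j|\le M^{3/4}\eta^{1/4}$ for $0\le y\le\rho/6$ and large $j$, and likewise $|\gamma(y)-b|\le M^{3/4}\eta^{1/4}$. Also $b_j\to b$. So $|\gamma_j-\gamma|\le2M^{3/4}\eta^{1/4}+|b_j-b|$ on $[0,\rho/6]$. The end $y\to\infty$ follows by reversal, using (1). Together with Step 3 this is uniform convergence on $[0,\infty]$. $\square$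

## 9. Geodesics over all crosscuts at once: continuity, size, disjointness

Assume (4). At $t=0$ it says that the diameters of the $Q_n$ tend to $0$ if the sequence is infinite, so Lemma 3 applies to the arcs $\overline{Q_n}$. The traces of the clopen subsets of $X\cup\bigcup Q_n$ depend only on the set of endpoint pairs. So if several $Q_n$ have the same pair of endpoints, we may keep only one of them without changing the (finite) number of clopen sets. Thus we assume that distinct $Q_n$ have distinct endpoint pairs.

Let $q_n:[0,1]\to\overline{Q_n}$ be a homeomorphism, $q_n(0)=a_n$, $q_n(1)=b_n$, and put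
$$q_n^t=h_{Q_n}^t\circ q_n,\qquad\varepsilon_n=\sup_t\mathrm{diam}\,q_n^t([0,1]).$$
Then $\varepsilon_n\to0$ if the sequence is infinite. Choose $R$ so large that $X^t$ and all $q_n^t([0,1])$ lie in $D=\{|z|<R\}$ for all $t$; this is possible because the $\varepsilon_n$ are bounded and $q_n^t$ has its endpoints in $X^t$. Put $M=2R$ and $A^t=\partial D\cup X^t$. Since $h_{Q_n}^t$ is injective, $q_n^t((0,1))$ misses $X^t$. Let $G_n^t$ be the component of $D\setminus A^t$ containing $q_n^t((0,1))$. Then $q_n^t$ is a $G_n^t$-path from $h^t(a_n)$ to $h^t(b_n)$, and we put
$$\gamma_n^t=\gamma[G_n^t,q_n^t]:[0,\infty]\to\mathbb C.$$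

**Proposition 12.**

(a) $(y,t)\mapsto\gamma_n^t(y)$ is continuous on $[0,\infty]\times[0,1]$; $\gamma_n^t(\infty)=h^t(a_n)$, $\gamma_n^t(0)=h^t(b_n)$, and $\gamma_n^t((0,\infty))\cap X^t=\emptyset$.

(b) $\mathrm{diam}\,\gamma_n^t([0,\infty])\le2\sqrt{\varepsilon_nM}$.

(c) $\gamma_n^t$ is injective on $[0,\infty]$, and $\gamma_n^t((0,\infty))\cap\gamma_m^t((0,\infty))=\emptyset$ for $n\ne m$.

*Proof of (a) and (b).* If $t_j\to t$, then $A^{t_j}\to A^t$ in the Hausdorff metric and $q_n^{t_j}\to q_n^t$ uniformly, so $\gamma_n^{t_j}\to\gamma_n^t$ uniformly by Lemma 11. This gives joint continuity. The endpoint values hold by definition, and $\gamma_n^t((0,\infty))\subset G_n^t$ misses $X^t$. Part (b) is Lemma 9, since $q_n^t([0,1])\subset\overline B(h^t(b_n),\varepsilon_n)$.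

*Proof of (c).* Fix $t$ and $n,m$, possibly equal. Let $F\subset X$ be finite, containing the endpoints of $Q_n$ and $Q_m$; write $F^\tau=h^\tau(F)$. Then $G_F=D\setminus F^t$ is connected, the only component of $D\setminus(\partial D\cup F^t)$, and $q_n^t,q_m^t$ are $G_F$-paths. Put $\gamma_{n,F}=\gamma[G_F,q_n^t]$ and $\gamma_{m,F}=\gamma[G_F,q_m^t]$.

**Claim.** $\gamma_{n,F}$ is injective on $(0,\infty)$, and for $n\ne m$, $\gamma_{n,F}((0,\infty))\cap\gamma_{m,F}((0,\infty))=\emptyset$.

**Step 1: an isotopy of the disc that carries the finite set.** We construct homeomorphisms $\Phi^\tau$ of $\overline D$, continuous in $\tau$, with $\Phi^0=\mathrm{id}$, $\Phi^\tau|_{\partial D}=\mathrm{id}$, $\Phi^\tau|_F=h^\tau|_F$. For a disc $\overline B(c,\kappa)$ and $w\in B(c,\kappa)$ the map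
$$P_w(c+s\kappa e^{i\theta})=(1-s)w+s(c+\kappa e^{i\theta}),\qquad0\le s\le1,$$
sends the radii of the disc to the segments from $w$ to the boundary circle. It is a homeomorphism of $\overline B(c,\kappa)$, fixes the boundary circle, sends $c$ to $w$, depends continuously on $w$, and $P_c=\mathrm{id}$. Let $\kappa>0$ be smaller than one third of all distances between distinct points of $F^\tau$ and smaller than all distances from $F^\tau$ to $\partial D$, for all $\tau$. Subdivide $[0,1]$ by $\tau_0<\tau_1<\dots$ so that each point of $F$ moves by less than $\kappa$ on each $[\tau_i,\tau_{i+1}]$. On $[\tau_i,\tau_{i+1}]$ let $\Phi^\tau=\Pi^\tau\circ\Phi^{\tau_i}$, where $\Pi^\tau$ is $P_w$ with $w=h^\tau(x)$ on $\overline B(h^{\tau_i}(x),\kappa)$, $x\in F$ (these discs are disjoint and lie in $D$), and the identity elsewhere. The map $(z,\tau)\mapsto(\Phi^\tau(z),\tau)$ is a continuous bijection of the compact space $\overline D\times[0,1]$ onto itself, hence a homeomorphism. So $(\Phi^\tau)^{-1}(z)$ is jointly continuous in $(z,\tau)$.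

**Step 2: compare the path at time $t$ with the transported original crosscut.** Put
$$K(r,\tau)=\Phi^t(\Phi^\tau)^{-1}(q_n^\tau(r)),\qquad0\le\tau\le t,$$
a continuous map. Since $q_n^\tau((0,1))\subset D\setminus F^\tau$, each $K(\cdot,\tau)$ is a $G_F$-path from $h^t(a_n)$ to $h^t(b_n)$. Moreover $K(\cdot,0)=p_n:=\Phi^t\circ q_n$ and $K(\cdot,t)=q_n^t$. The same holds for $m$. Fix a universal covering $\varphi:\mathbb D\to G_F$. Each lift of $q_n^t$ extends uniquely to a lift of $K|_{(0,1)\times[0,t]}$. By Lemma 8(iii), to each lift of $q_n^t$ there corresponds in this way a lift of $p_n$ with the same ends, and this correspondence commutes with deck transformations. So every lift of $\gamma_{n,F}$ has the same ends as some lift of $p_n$; similarly for $m$. The gain is that the paths $p_n$ come from the disjoint arcs at time $0$, while the paths $q_n^t$ may collide.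

**Step 3: lifts of the transported crosscuts are disjoint, so the geodesics do not cross.** The sets $p_n((0,1))$ and $p_m((0,1))$ are disjoint if $n\ne m$, and $p_n$ is injective. So a lift of $p_n$ and a lift of $p_m$ ($n\ne m$) are disjoint. Two distinct lifts $\tilde p$, $g\tilde p$ of $p_n$ are also disjoint: $\tilde p(r_1)=g\tilde p(r_2)$ implies $p_n(r_1)=p_n(r_2)$, so $r_1=r_2$, so $g$ has a fixed point and $g=\mathrm{id}$. With their limits added, such lifts are paths in $\overline{\mathbb D}$ that meet $S^1$ only at their ends. By the crossing lemma in $\overline{\mathbb D}$ the end pairs of two such disjoint lifts are not interlaced on $S^1$. Hence the geodesics with these end pairs are disjoint or equal.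

**Step 4: equality is excluded, which proves the Claim.** Let $n\ne m$. If a lift of $\gamma_{n,F}$ were equal to a lift of $\gamma_{m,F}$, then by Lemma 8(ii), reading off the limits of $\varphi$ at its two ends, $\{h^t(a_n),h^t(b_n)\}=\{h^t(a_m),h^t(b_m)\}$. This is excluded, since $h^t$ is injective and the endpoint pairs are distinct. So no lift of $\gamma_{n,F}$ meets a lift of $\gamma_{m,F}$, and the sets $\gamma_{n,F}((0,\infty))$ and $\gamma_{m,F}((0,\infty))$ are disjoint.

If $\gamma_{n,F}(y_1)=\gamma_{n,F}(y_2)$ with $y_1\ne y_2$, then two different points of a lift $\tilde\gamma$ of $\gamma_{n,F}$ have the same image under $\varphi$. So there is a deck transformation $g\ne\mathrm{id}$ with $g\tilde\gamma\cap\tilde\gamma\ne\emptyset$. Here $g\tilde\gamma$ and $\tilde\gamma$ correspond to lifts $g\tilde p$, $\tilde p$ of $p_n$, which are distinct because $g$ has no fixed point. By Step 3, $g\tilde\gamma=\tilde\gamma$, contradicting Lemma 10. This proves the Claim.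

**Step 5: passage from finite sets to $X$.** Disjointness is not preserved by limits in general. But a transversal crossing in the limit would already be present in the approximations, and limit geodesics can only cross transversally. Choose finite $F_1\subset F_2\subset\cdots$ as above with $\bigcup F_k$ dense in $X$. Then $\partial D\cup F_k^t\to A^t$ in the Hausdorff metric, and Lemma 11 (with the constant sequences $q_n^t$, respectively $q_m^t$, of paths) gives $\gamma_{n,F_k}\to\gamma_n^t$ and $\gamma_{m,F_k}\to\gamma_m^t$ uniformly.

Suppose $\gamma_n^t(y_1)=\gamma_m^t(y_2)$ with $0<y_1,y_2<\infty$, and $n\ne m$, or $n=m$ and $y_1\ne y_2$. Then $G_n^t$ and $G_m^t$ have a common point, so they are equal. Let $\varphi$ be a universal covering of this domain and write $\gamma_n^t=\varphi\circ\lambda_n$, $\gamma_m^t=\varphi\circ\lambda_m$ on $(0,\infty)$, where $\lambda_n,\lambda_m$ are smooth injective parametrizations, with nonvanishing derivative, of geodesics of $\mathbb D$ (take $\lambda_n=\lambda_m$ if $n=m$). There is a deck transformation $g$ with $g\lambda_n(y_1)=\lambda_m(y_2)=:w$; if $n=m$, then $g\ne\mathrm{id}$ since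 $\lambda_n(y_1)\ne\lambda_n(y_2)$. The geodesics traced by $g\lambda_n$ and $\lambda_m$ are not equal: for $n\ne m$ because of the distinct endpoint pairs and Lemma 8(ii), as in Step 4; for $n=m$ by Lemma 10. Two different geodesics through $w$ cross transversally there. Since $\varphi'(w)\ne0$, the smooth map
$$f(s_1,s_2)=\gamma_n^t(y_1+s_1)-\gamma_m^t(y_2+s_2)=\varphi(g\lambda_n(y_1+s_1))-\varphi(\lambda_m(y_2+s_2))$$
has nonzero Jacobian at $(0,0)$: its partial derivatives are, up to sign, $\varphi'(w)$ times two linearly independent tangent vectors. Hence for small $\kappa<\min(y_1,y_2)$ it has no zero on $\partial[-\kappa,\kappa]^2$, and winding number $\pm1$ about $0$ there. For $n=m$ take also $\kappa<\frac12|y_1-y_2|$, so that $y_1+s_1\ne y_2+s_2$ on the square. For large $k$ the map $(s_1,s_2)\mapsto\gamma_{n,F_k}(y_1+s_1)-\gamma_{m,F_k}(y_2+s_2)$ is uniformly close to $f$ on $[-\kappa,\kappa]^2$, so it has the same winding number on the boundary, and therefore a zero in the square. This contradicts the Claim.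

Finally, $\gamma_n^t(0)=h^t(b_n)\ne h^t(a_n)=\gamma_n^t(\infty)$, and both lie outside $G_n^t\supset\gamma_n^t((0,\infty))$. So $\gamma_n^t$ is injective on $[0,\infty]$. $\square$

## 10. The enlarged compactum and the end of (4)⇒(1)

Let $\Gamma_n=\gamma_n^0([0,\infty])$, an arc with the same endpoints $a_n,b_n$ as $Q_n$, and
$$X'=X\cup\bigcup_n\Gamma_n,\qquad h'(x,t)=h(x,t)\ (x\in X),\qquad h'(\gamma_n^0(y),t)=\gamma_n^t(y).$$

**Step 1: $h'$ is well defined and injective at each time, and $X'$ is compact.** By Proposition 12(c) and (a), at each time $t$ the open arcs $\gamma_n^t((0,\infty))$ are simple, pairwise disjoint and disjoint from $X^t$, and the endpoints move by $h$. Hence $h'$ is well defined, each $h'^t$ is injective, $h'^0=\mathrm{id}$, and $h'$ extends $h$. By Proposition 12(b) the diameters of the $\Gamma_n$ tend to $0$ if there are infinitely many, so $X'$ is compact by Lemma 3.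

**Step 2: $h'$ is continuous, hence an isotopy.** It is continuous on $X\times[0,1]$ and, by Proposition 12(a), on each $\Gamma_n\times[0,1]$, and these sets are closed. It remains to consider $p_j\in\Gamma_{n_j}$ with $n_j\to\infty$, $p_j\to x$, $t_j\to t$. Then $|p_j-a_{n_j}|\to0$, so $a_{n_j}\to x$ and $x\in X$. Moreover
$$|h'(p_j,t_j)-h(a_{n_j},t_j)|\le2\sqrt{\varepsilon_{n_j}M}\to0,$$
so $h'(p_j,t_j)\to h(x,t)=h'(x,t)$. As $X'$ is compact, each $h'^t$ is an embedding, and $h'$ is an isotopy of $X'$ starting at the identity.

**Step 3: $X'$ has finitely many components.** The arcs $\overline{Q_n}$ have pairwise disjoint interiors that miss $X$, and so do the arcs $\Gamma_n$, by Proposition 12. Both families have the same endpoint pairs. By Lemma 3 the clopen subsets of $X'$ have the same traces on $X$ as those of $X\cup\bigcup Q_n$, and a clopen set is determined by its trace. By (4) there are finitely many of these traces. So $X'$ has finitely many clopen subsets, hence finitely many components.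

**Step 4: extend to the plane.** By Proposition 2, applied to $X'$ and $h'$, there is an isotopy $H$ of the plane with $H^0=\mathrm{id}$, each $H^t$ a homeomorphism of $\mathbb C$ onto $\mathbb C$, and $H^t|_{X'}=h'^t$. In particular $H$ extends $h$. This proves (1), together with the last sentence of Theorem 1, and completes the cycle (1)⇒(2)⇒(3)⇒(4)⇒(1). $\blacksquare$
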